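\title{The metric distortion of the single transferable vote\\ is linear in the doubling dimension}

\begin{abstract}
Voters and candidates are points of a metric space, each voter ranks the candidates by distance, and the cost of a candidate is the sum of its distances to the voters. We prove that every winner of the single transferable vote costs at most $139\,d$ times the optimum, where $d$ is the doubling dimension of the space, independently of the numbers of voters and candidates. This confirms a conjecture posed by Anagnostides, Fotakis and Patsilinakos. The proof follows the distance from each voter to its nearest surviving candidate and bounds its growth at all scales at once. A construction on a ternary tree shows that the bound is tight: with $m$ candidates the worst-case distortion is $\Theta(\min\{d,\log m\})$, and in general metric spaces it is $\Theta(\log m)$.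
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Metric distortion}
An \emph{instance} consists of a finite set $V$ of $n$ voters and a finite set $C$ of $m$ candidates, located at points of a metric space, together with a ranking of $C$ for each voter. Several voters and candidates may share a point. We write $(\mathcal M,\mathrm{dist})$ for the finite metric space of occupied points, and $\mathrm{dist}(a,b)$ for the distance between the locations of two voters or candidates $a,b$. Rankings are \emph{consistent}: if $\mathrm{dist}(v,c)<\mathrm{dist}(v,c')$, then $v$ ranks $c$ above $c'$; ties in distance may be ordered arbitrarily. The \emph{social cost} of a candidate $c$ is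
\[
\mathrm{SC}(c)=\sum_{v\in V}\mathrm{dist}(v,c).
\]
A voting rule sees the rankings and not the distances. Its \emph{distortion} over a class of instances is the supremum of $\mathrm{SC}(w)/\min_{c\in C}\mathrm{SC}(c)$ over all instances in the class and all candidates $w$ that the rule may output on them. It measures the price of not knowing the distances. (We read $0/0$ as $1$; Lemma~\ref{lem:zero} shows that for the rule studied here the numerator vanishes whenever the denominator does.)

The \emph{single transferable vote} ($\mathrm{STV}$, in its single-winner form, also called instant-runoff voting) runs in $m-1$ rounds. In each round every voter votes for the active candidate it ranks highest, the \emph{score} of an active candidate is its number of votes, and one candidate of least score is eliminated. The last active candidate wins. Ties are handled by the parallel universe model: $w$ is an \emph{$\mathrm{STV}$ winner} if it survives under some sequence of eliminations consistent with the rule.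

\begin{example}[two candidates]\label{ex:two}
For $C=\{w,x\}$ the rule is majority vote, and its distortion is $3$. Let $w$ win, let $D=\mathrm{dist}(x,w)$, and let $A$ be the set of voters who rank $w$ first, so $|A|\ge n/2$. For $v\in A$ we have $D\le\mathrm{dist}(v,x)+\mathrm{dist}(v,w)\le2\,\mathrm{dist}(v,x)$, so $\mathrm{SC}(x)\ge nD/4$. Only voters outside $A$ can be farther from $w$ than from $x$, and by at most $D$, so $\mathrm{SC}(w)\le\mathrm{SC}(x)+nD/2\le3\,\mathrm{SC}(x)$. Equality holds on a line with half of the voters at $x$ and half at the midpoint, the latter ranking $w$ first.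
\end{example}

With many candidates something new can happen. The voters near a good candidate $x$ may split their votes among many nearby candidates, so that $x$ is eliminated early; these candidates are then eliminated in turn, and the votes may drift far from $x$. The drift is slow, because an elimination among $k$ candidates displaces at most $n/k$ voters, and $\sum_{k\le m}1/k$ is of order $\log m$. To use the whole sum, however, the instance needs $m$ candidates that the voters really tell apart, and a space of low dimension has few distinguishable positions at each scale. One therefore expects $m$ to be replaced by the number of such positions. The doubling dimension counts them.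

\subsection*{Doubling dimension}
Let $\mathcal B(x,r)$ be the ball of radius $r$ about $x$ in $\mathcal M$; balls may be taken open or closed, and everything below holds for both conventions. The \emph{doubling constant} of $\mathcal M$ is the least integer $\lambda\ge1$ such that for all $x\in\mathcal M$ and $r>0$ the ball $\mathcal B(x,2r)$ is covered by at most $\lambda$ balls $\mathcal B(s,r)$ with $s\in\mathcal M$. The \emph{doubling dimension} is $\dim(\mathcal M)=\log_2\lambda$. We use two facts.
\begin{itemize}
\item[(D1)] \emph{For $j\ge1$, every set of voters located in a ball of radius $R$ can be partitioned into at most $\lambda^j$ sets of diameter at most $2R\,2^{-j}$.} Indeed, applying the definition $j$ times covers the ball by at most $\lambda^j$ balls of radius $R2^{-j}$; assign each voter to the first ball that contains it.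
\item[(D2)] \emph{$\lambda\le|\mathcal M|$, and $\lambda\ge2$ when $|\mathcal M|\ge2$.} The first bound follows by centering a ball at every point. For the second, let $\eta$ be the least distance between distinct points and take $r=3\eta/4$: balls of radius $r$ are single points, while some ball of radius $2r$ contains two points.
\end{itemize}
The same choice of $r$ shows that $N$ points at mutual distance $1$ have $\lambda=N$ and dimension $\log_2N$. To avoid trivialities we assume $\lambda\ge2$, so that $\dim(\mathcal M)\ge1$.

\subsection*{The conjecture}
The following bounds on the distortion of $\mathrm{STV}$ are quoted in \cite{AFP}: in general metrics it is $O(\log m)$ and $\Omega(\sqrt{\log m})$ (Skowron and Elkind); in doubling dimension $d$ it is $O(d\log\log m)$; on the line it is $O(1)$. The conjecture posed in \cite{AFP} removes the dependence on $m$: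
\begin{quote}
There is an absolute constant $K$ such that for every instance, with any $n$ and $m$, whose metric $\mathcal M$ has doubling dimension $d$, every $\mathrm{STV}$ winner $w$ satisfies $\mathrm{SC}(w)\le K\,d\cdot\min_{c\in C}\mathrm{SC}(c)$.
\end{quote}

\subsection*{Results}
The conjecture holds with $K=139$, and the linear dependence on $d$ cannot be improved.

\begin{theorem}\label{thm:upper}
For every instance whose metric has doubling dimension $d\ge1$, every $\mathrm{STV}$ winner $w$ satisfies $\mathrm{SC}(w)\le139\,d\cdot\min_{c}\mathrm{SC}(c)$.
\end{theorem}

\begin{theorem}\label{thm:lower}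
For every integer $h\ge1$ there is an instance with at most $3^{h+1}$ candidates and doubling dimension at most $5h$ that has a unique $\mathrm{STV}$ winner $w$, under every tie-breaking among eliminations, and $\mathrm{SC}(w)\ge\frac h8\min_c\mathrm{SC}(c)$. Every vote cast in a run of $\mathrm{STV}$ on this instance is forced by strict inequalities between distances.
\end{theorem}

\begin{theorem}\label{thm:class}
For real $d\ge1$ and integer $m\ge2$, let $\Delta(d,m)$ be the distortion of $\mathrm{STV}$ over instances with $m$ candidates, $\lambda\ge2$ and doubling dimension at most $d$. Then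
\[
\tfrac1{80}\min\{d,\log_2m\}\le\Delta(d,m)\le139\min\{d,\log_2m\}.
\]
\end{theorem}

Taking $d=\log_2m$ in the lower bound, and Corollary~\ref{cor:more}(c) below as the upper bound, the worst-case distortion of $\mathrm{STV}$ in general metrics is $\Theta(\log m)$. This closes the gap between the quoted bounds $\Omega(\sqrt{\log m})$ and $O(\log m)$.

Sections~\ref{sec:jump} and~\ref{sec:multi} prove Theorem~\ref{thm:upper} through a bound in terms of covering numbers of the voters near the optimum. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, and Section~\ref{sec:class} combines the two. Throughout, $\ln$ is the natural logarithm, and we use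
\begin{equation}\label{eq:series}
\sum_{k=2}^M\frac1k\le\ln M,\qquad\sum_{i\ge1}2^{-i}=1,\qquad\sum_{i\ge1}i\,2^{-i}=2,\qquad\sum_{i\ge1}i^22^{-i}=6 .
\end{equation}
The first follows from $1/k\le\int_{k-1}^kdt/t$, the last two from $\sum_iiz^i=z/(1-z)^2$ and $\sum_ii^2z^i=z(1+z)/(1-z)^3$ at $z=\frac12$.

\section{How far one elimination moves a voter}\label{sec:jump}

Fix an instance, an $\mathrm{STV}$ winner $w$, and a sequence of eliminations, consistent with the rule, in which $w$ survives. We index rounds by the number $k$ of active candidates, so $k$ decreases from $m$ to $1$. Let $C_k$ be the active set, with $|C_k|=k$, $C_m=C$ and $C_1=\{w\}$. For $k\ge2$ let $y_k$ be the candidate eliminated from $C_k$, so $C_{k-1}=C_k\setminus\{y_k\}$, and let $Y_k\subseteq V$ be the set of voters who vote for $y_k$ in that round. The $k$ scores sum to $n$ and $y_k$ has the least one, so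
\begin{equation}\label{eq:score}
|Y_k|\le n/k .
\end{equation}
This inequality is the only property of $\mathrm{STV}$ that the upper bound uses.

The quantity to follow is the distance from a voter to the active set,
\[
g_k(v)=\min_{c\in C_k}\mathrm{dist}(v,c).
\]
It connects the two sides of the inequality we want: $g_m(v)\le\mathrm{dist}(v,c)$ for every candidate $c$, and $g_1(v)=\mathrm{dist}(v,w)$. It has two further properties. First, the candidate for whom $v$ votes when $C_k$ is active lies at distance exactly $g_k(v)$ from $v$: it is ranked above every other active candidate, so by consistency none of them is strictly closer. This is where consistency of the rankings enters. Second, $g_k(u)\le g_k(v)+\mathrm{dist}(u,v)$ for all voters $u,v$, by the triangle inequality.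

A voter whose candidate is eliminated may, in principle, find no other candidate nearby. This cannot happen if the voter belongs to a small cluster with more than $n/k$ members, since then some member of the cluster votes for a candidate that survives.

\begin{lemma}[jumps]\label{lem:jump}
Let $k\ge2$.
\begin{itemize}
\item[(a)] If $v\notin Y_k$, then $g_{k-1}(v)=g_k(v)$.
\item[(b)] If $P\subseteq V$ has diameter at most $\delta$ and $|P|>n/k$, then $g_{k-1}(v)\le g_k(v)+2\delta$ for all $v\in P$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $C_{k-1}\subseteq C_k$ we have $g_{k-1}(v)\ge g_k(v)$, and the candidate for whom $v$ votes, at distance $g_k(v)$, stays active.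

(b) By \eqref{eq:score}, $|Y_k|\le n/k<|P|$, so some $u\in P$ votes for a candidate $z\ne y_k$. Then $z\in C_{k-1}$ and $\mathrm{dist}(u,z)=g_k(u)$, so
\[
g_{k-1}(v)\le\mathrm{dist}(v,u)+\mathrm{dist}(u,z)\le\delta+g_k(u)\le2\delta+g_k(v).\qedhere
\]
\end{proof}

The strict inequality $|P|>n/k$ is needed: in the extremal instance of Example~\ref{ex:two}, the $n/2$ voters at $x$ form a set of diameter $0$, and they jump by $D$ when $x$ is eliminated. The degenerate case of the theorems is already within reach.

\begin{lemma}\label{lem:zero}
If $\mathrm{SC}(x)=0$ for some candidate $x$, then $\mathrm{SC}(w)=0$.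
\end{lemma}

\begin{proof}
All voters are at the location of $x$, so $g_m\equiv0$ and $V$ has diameter $0$. Since $|V|=n>n/k$ for $k\ge2$, Lemma~\ref{lem:jump}(b) with $P=V$, $\delta=0$ gives $g_{k-1}\le g_k$ for all $k\ge2$. Hence $g_1\equiv0$.
\end{proof}

The main idea of the upper bound is visible as soon as there are two scales.

\begin{example}[equal clusters]\label{ex:clusters}
Suppose the voters occupy $q\ge2$ points, $n/q$ voters at each, at mutual distances at most $\delta$; the candidates are arbitrary. In any round $k\ge2$, Lemma~\ref{lem:jump} with $P=V$ says that only the voters of $Y_k$ move, each by at most $2\delta$, so $\sum_vg_k(v)$ grows by at most $2\delta n/k$. Using this in all rounds gives a total growth of at most $2\delta n\ln m$. But in a round with $k>q$ we may instead take for $P$ a single cluster, of diameter $0$ and size $n/q>n/k$, and conclude that nobody moves. Only the rounds $k\le q$ contribute, and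
\[
\mathrm{SC}(w)=\sum_vg_1(v)\le\sum_vg_m(v)+2\delta n\sum_{k=2}^q\frac1k\le\min_c\mathrm{SC}(c)+2\delta n\ln q .
\]
The number of candidates has been replaced by the number of clusters.
\end{example}

\section{The multiscale bound}\label{sec:multi}

A general instance differs from Example~\ref{ex:clusters} in three ways, and each calls for one device.

\emph{The voters need not lie in a set whose diameter is comparable to the optimal average cost.} Let $x$ be the candidate we compare with and $\mu=\mathrm{SC}(x)/n$. By Markov's inequality three quarters of the voters lie within $4\mu$ of $x$, and we follow only those. This suffices because we bound $D=\mathrm{dist}(x,w)$ and then use $\mathrm{SC}(w)\le\mathrm{SC}(x)+nD$; if $D$ is large, every voter near $x$ must travel about $D$.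

\emph{Clusters are not points.} We partition the voters near $x$ at every scale $2^{-j}\mu$, into at most $N_j$ cells. In round $k$ we use the finest scale at which the cells still hold more than $n/k$ voters. Early rounds are numerous, but they use fine scales and produce small jumps.

\emph{Cells have unequal sizes.} We discard the voters whose cell at scale $j$ has at most $n/K_j$ members, with $K_j=2^{j+2}N_j$. The factor $2^{j+2}$ makes the discarded fractions summable over $j$, and it costs only $(j+2)\ln2$ in the harmonic sum, which is summable against the weight $2^{-j}$.

\begin{proposition}\label{prop:main}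
Let $w$ be an $\mathrm{STV}$ winner, let $x\in C$ satisfy $\mu:=\mathrm{SC}(x)/n>0$, and let $V_0=\{v\in V:\mathrm{dist}(v,x)<4\mu\}$. For each $j\ge1$ let $N_j\ge1$ be an integer such that $V_0$ can be partitioned into at most $N_j$ cells of diameter at most $8\mu2^{-j}$, and put $K_j=2^{j+2}N_j$. Then
\[
\frac{\mathrm{SC}(w)}{\mathrm{SC}(x)}\le5+32S,\qquad S:=\sum_{i\ge1}2^{-i}\ln\min\{m,K_i\}.
\]
\end{proposition}

\begin{proof}
Fix such a partition for each \emph{level} $j\ge1$; the partitions need not be nested. At level $0$ use the single cell $V_0$, of diameter at most $8\mu$, and put $K_0=2$. Each voter outside $V_0$ contributes at least $4\mu$ to $\mathrm{SC}(x)=n\mu$, so there are at most $n/4$ of them, and $|V_0|\ge\frac34n>n/K_0$.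

\emph{Good voters.} For $j\ge1$ call a voter of $V_0$ \emph{bad at level $j$} if its level-$j$ cell has at most $n/K_j$ voters. At most $N_j\cdot n/K_j=2^{-j-2}n$ voters are bad at level $j$, so at most $n\sum_{j\ge1}2^{-j-2}=n/4$ are bad at some level. Let $G\subseteq V_0$ be the set of voters that are bad at no level. Then $|G|\ge\frac34n-\frac14n=n/2$, and for every $v\in G$ and every $j\ge0$ the level-$j$ cell of $v$ has more than $n/K_j$ voters.

\emph{The level used in round $k$.} For $k\ge2$ let $j(k)=\max\{j\ge0:K_j\le k\}$. The maximum exists, because $K_0=2\le k$ and $K_j\ge2^{j+2}\to\infty$. For $v\in G$ the level-$j(k)$ cell of $v$ has more than $n/K_{j(k)}\ge n/k$ voters and diameter at most $8\mu2^{-j(k)}$. By Lemma~\ref{lem:jump}, $g_{k-1}(v)-g_k(v)$ is at most $16\mu2^{-j(k)}$ if $v\in Y_k$, and is $0$ otherwise. Summing over $v\in G$ and over the rounds, and using \eqref{eq:score},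
\begin{equation}\label{eq:drift}
\sum_{v\in G}\bigl(g_1(v)-g_m(v)\bigr)\le\sum_{k=2}^m16\mu2^{-j(k)}|Y_k|\le16\mu n\sum_{k=2}^m\frac{2^{-j(k)}}k .
\end{equation}

\emph{The sum over rounds.} To sum by levels instead of rounds, write $2^{-j(k)}=\sum_{i>j(k)}2^{-i}$. If $i>j(k)$, then $i\ge1$ and $k<K_i$ by the maximality of $j(k)$. Exchanging the order of summation and using \eqref{eq:series},
\[
\sum_{k=2}^m\frac{2^{-j(k)}}k\le\sum_{i\ge1}2^{-i}\sum_{\substack{2\le k\le m\\ k<K_i}}\frac1k\le\sum_{i\ge1}2^{-i}\ln\min\{m,K_i\}=S .
\]

\emph{From drift to cost.} Let $D=\mathrm{dist}(x,w)$. For every voter, $g_1(v)=\mathrm{dist}(v,w)\ge D-\mathrm{dist}(v,x)$ and $g_m(v)\le\mathrm{dist}(v,x)$. Hence the left side of \eqref{eq:drift} is at least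
\[
|G|\,D-2\sum_{v\in G}\mathrm{dist}(v,x)\ge\frac{nD}2-2n\mu .
\]
So $D/2-2\mu\le16\mu S$, that is, $D\le4\mu+32\mu S$. Finally $\mathrm{SC}(w)\le\mathrm{SC}(x)+nD\le n\mu(5+32S)$.
\end{proof}

The bound is an entropy integral in discrete form: a sum over scales of the scale times the logarithm of the covering number. The doubling hypothesis has not been used yet. It enters once, to bound $N_j$, and since it makes $\ln N_j$ grow only linearly in $j$, the sum converges to a multiple of $\ln\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $x$ minimize $\mathrm{SC}$. If $\mathrm{SC}(x)=0$, Lemma~\ref{lem:zero} applies. Otherwise the voters of $V_0$ lie in $\mathcal B(x,4\mu)$, so by (D1) Proposition~\ref{prop:main} applies with $N_j=\lambda^j$. Then $\ln K_i=i\ln\lambda+(i+2)\ln2$, and \eqref{eq:series} gives $S\le2\ln\lambda+4\ln2$. With $\ln\lambda=d\ln2$ and $d\ge1$,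
\[
\frac{\mathrm{SC}(w)}{\mathrm{SC}(x)}\le5+128\ln2+(64\ln2)\,d\le(5+192\ln2)\,d\le139\,d,
\]
since $\ln2<0.6932$ gives $5+192\ln2<138.1$.
\end{proof}

Proposition~\ref{prop:main} involves only the voters near $x$, and no assumption on the positions of the other candidates. Other choices of $N_j$ give the following bounds.

\begin{corollary}\label{cor:more}
For every instance and every $\mathrm{STV}$ winner $w$, the ratio $\mathrm{SC}(w)/\min_c\mathrm{SC}(c)$ is at most
\begin{itemize}
\item[(a)] $5+32(3\ln\lambda_V+4\ln2)$, where $\lambda_V$ is the doubling constant of the metric space formed by the voters' locations alone;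
\item[(b)] $5+32(\ln q+4\ln2)$, if the voters occupy at most $q$ distinct points;
\item[(c)] $5+32\ln m$, which is at most $28\log_2m$ for $m\ge2$.
\end{itemize}
\end{corollary}

\begin{proof}
Let $x$ minimize $\mathrm{SC}$. By Lemma~\ref{lem:zero} we may assume $\mathrm{SC}(x)>0$.

(a) The location of $x$ need not belong to the voters' space, so we recenter at the cost of one level. Pick $v_0\in V_0$. Every $v\in V_0$ has $\mathrm{dist}(v,v_0)<8\mu$, so (D1) in the voters' space, with $R=8\mu$ and $j+1$ in place of $j$, partitions $V_0$ into at most $N_j=\lambda_V^{\,j+1}$ cells of diameter at most $8\mu2^{-j}$. Since $\sum_{i\ge1}(i+1)2^{-i}=3$ and $\sum_{i\ge1}(i+2)2^{-i}=4$, we get $S\le3\ln\lambda_V+4\ln2$.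

(b) Partition $V_0$ by location, with $N_j=q$ and cells of diameter $0$. Then $S\le\sum_{i\ge1}2^{-i}(\ln q+(i+2)\ln2)=\ln q+4\ln2$.

(c) Take $N_j=n$ with single voters as cells, and bound $\min\{m,K_i\}\le m$, so $S\le\ln m$. For $m\ge2$ we have $5+32\ln m\le(5+32\ln2)\log_2m$, and $5+32\ln2<27.2$.
\end{proof}

\section{An instance with logarithmic drift}\label{sec:lower}

\subsection*{Design}
To match Corollary~\ref{cor:more}(c), a constant fraction of the voters must move by a constant multiple of $\mu$ each time the number of active candidates drops by a constant factor. This suggests placing the candidates on the nodes of a tree of height $h$, with the nodes of layer $l$ at distance about $l$ from a central candidate $x$, and letting $\mathrm{STV}$ eliminate $x$, then the leaves, then their parents, and so on up to the root $w$.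

The first attempt attaches voters to the leaves and lets each of them climb the path to the root one layer at a time. It fails: at the start all votes go to leaves, so the upper layers have score $0$ and are eliminated first. The upper layers must be protected by voters who already vote there. Such voters are expensive for $x$: if $v$ prefers $c$ to $x$, then $\mathrm{dist}(x,c)\le2\,\mathrm{dist}(v,x)$, so a supporter of a node in layer $l$ is at distance of order $l$ from $x$. But few of them are needed. In a ternary tree a node of layer $l$ has $3^l$ leaves below it, so it outscores a leaf if each of these leaves supplies a share $2^{-l}$ of a leaf's score, and $\sum_l l^22^{-l}$ converges. The protection must persist as layers disappear. We arrange this by giving each voter a \emph{step} $L$: the voter sits at distance $2L$ from $x$, climbs $L$ layers at a time, and has multiplicity proportional to $2^{-L}$.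

\subsection*{Construction}
Fix $h\ge1$ and take the complete ternary tree with layers $0,\dots,h$, where layer $0$ consists of the $3^h$ leaves and layer $h$ of the root $w$. The candidates are the nodes of the tree and one further candidate $x$. Let $i_c$ be the layer of $c$, with $i_x=0$. Then $m=1+\frac12(3^{h+1}-1)\le3^{h+1}$.

The voter locations are the triples $(b,L,\varphi)$, where $b$ is a leaf, $L\in\{1,\dots,h+1\}$ is the step and $\varphi\in\{0,\dots,L-1\}$. At such a location there are $n_L$ voters, where $n_L=2^{h-L}$ for $L\le h$ and $n_{h+1}=1$. The last value is chosen so that the tails are exact powers of two: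
\begin{equation}\label{eq:tail}
\sum_{L>u}n_L=(2^{h-u}-1)+1=2^{h-u}\qquad(0\le u\le h).
\end{equation}
A voter $v$ at $(b,L,\varphi)$ \emph{owns} the ancestors of $b$ (including $b$) in the layers $l\equiv\varphi\pmod L$, and it also owns $w$. It does not own $x$. Thus $v$ owns at most one node in each layer. If $\ell_0<\ell_1<\dots<\ell_p=h$ are the layers in which $v$ owns a node, then
\begin{equation}\label{eq:gaps}
\ell_0=\varphi\le L-1,\qquad\ell_s-\ell_{s-1}\le L\quad(1\le s\le p),
\end{equation}
where $\ell_0=\varphi$ because $\varphi\le h$.

For a voter $v$ of step $L_v$ and a candidate $c$ set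
\[
\rho(v,c)=i_c+2L_v-r(v,c),\qquad r(v,c)=\begin{cases}\min\{i_c,L_v\}+\dfrac12-\dfrac{i_c}{4h}&\text{if $v$ owns $c$,}\\[1ex]0&\text{otherwise.}\end{cases}
\]
The term $i_c+2L_v$ is the distance through a hub at $x$, and $r$ is a discount on owned nodes. A discount slightly above $L_v$ lets $v$ prefer an owned node to a non-owned node $L_v$ layers lower; the term $\frac12$ makes this preference strict, and the term $i_c/4h\le\frac14$ makes $v$ prefer lower owned nodes to higher ones. An owned node in layer $l$ has
\[
\rho(v,c)=f_L(l):=\max\{0,l-L\}+2L-\frac12+\frac l{4h},\qquad L=L_v,
\]
which is strictly increasing in $l$, and a non-owned candidate in layer $i$ has $\rho(v,c)=i+2L$.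

\begin{example}[$h=2$]\label{ex:h2}
Here $n_1=2$ and $n_2=n_3=1$, so $7$ voters are attached to each of the $9$ leaves. A voter at $(b,1,0)$ has $\rho=\frac32,\frac{13}8,\frac{11}4$ to $b$, its parent and $w$, has $\rho=2$ to $x$ and to the other leaves, and $\rho=3$ to the other nodes of layer $1$. It votes for $b$; once $b$ is gone, for the parent of $b$, since $\frac{13}8<2$; once $x$, the leaves and this parent are gone, for $w$, since $\frac{11}4<3$. It ends farther away than $x$ was. Lemma~\ref{lem:votes} shows that every voter behaves in this way, always voting for its lowest active owned node. The table lists the layer of the vote when all layers, or only the layers $1$ and $2$, are active.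
\[
\begin{array}{c|cccccc}
(L,\varphi)&(1,0)&(2,0)&(2,1)&(3,0)&(3,1)&(3,2)\\\hline
n_L&2&1&1&1&1&1\\
\text{owned layers}&0,1,2&0,2&1,2&0,2&1,2&2\\
\text{vote, layers }0,1,2\text{ active}&0&0&1&0&1&2\\
\text{vote, layers }1,2\text{ active}&1&2&1&2&1&2
\end{array}
\]
At the start $x$ has score $0$, a leaf has $2+1+1=4$, a node of layer $1$ has $3\cdot2=6$, and $w$ has $9\cdot1=9$. So $x$ goes first, then a leaf. Its votes move to higher layers, the other leaves keep the score $4$, and they are eliminated one by one. Then a node of layer $1$ has $3\cdot4=12$ and $w$ has $9\cdot3=27$, and layer $1$ is eliminated in the same way.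
\end{example}

\subsection*{The metric}
We have prescribed only voter--candidate distances. A four-point inequality allows us to extend them to a metric.

\begin{lemma}\label{lem:extend}
Let $A,B$ be disjoint finite nonempty sets and $\rho:A\times B\to(0,\infty)$ a function with
\begin{equation}\label{eq:quad}
\rho(a,b)\le\rho(a,b')+\rho(a',b')+\rho(a',b)\qquad(a,a'\in A,\ b,b'\in B).
\end{equation}
Then there is a metric on $A\cup B$ that agrees with $\rho$ on $A\times B$.
\end{lemma}

\begin{proof}
Take the shortest-path distance in the complete bipartite graph on $A\cup B$ with edge lengths $\rho$. It is a metric, since the graph is finite and connected and the lengths are positive. A walk from $a\in A$ to $b\in B$ has an odd number of edges. If it has at least three, it begins $a,b',a',b''$, and by \eqref{eq:quad} these three edges can be replaced by the edge $ab''$ without increasing the length. Repeating this, we reach the single edge $ab$, so no walk from $a$ to $b$ is shorter than $\rho(a,b)$.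
\end{proof}

We apply the lemma with $A$ the set of voter locations and $B=C$. Since $0\le i_c/4h\le\frac14$, we have $0\le r(v,c)\le\min\{i_c,L_v\}+\frac12$. In particular $\rho(v,c)\ge2L_v-\frac12>0$. For voters $v,v'$ and candidates $c,c'$ the terms $i_c$ and $2L_v$ cancel in the difference of the two sides of \eqref{eq:quad}:
\begin{align*}
\rho(v,c')&+\rho(v',c')+\rho(v',c)-\rho(v,c)\\
&=2i_{c'}+4L_{v'}-r(v,c')-r(v',c')-r(v',c)+r(v,c)\\
&\ge2i_{c'}+4L_{v'}-\bigl(i_{c'}+\tfrac12\bigr)-2\bigl(L_{v'}+\tfrac12\bigr)=i_{c'}+2L_{v'}-\tfrac32>0 .
\end{align*}
Both caps on the discount are used: $r(v,c')\le i_{c'}+\frac12$ for the first edge, and $r(v',\cdot)\le L_{v'}+\frac12$ for the two edges at $v'$. Let $\mathrm{dist}$ be the resulting metric, so $\mathrm{dist}(v,c)=\rho(v,c)$, and give the voters any consistent rankings.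

\subsection*{Votes and scores}

\begin{lemma}\label{lem:votes}
Let $0\le t\le h-1$. Suppose that the active set contains all nodes of the layers above $t$ and no candidate of a layer below $t$. Then every voter has a unique nearest active candidate, namely its active owned node of lowest layer.
\end{lemma}

\begin{proof}
Let $v$ have step $L$ and owned layers $\ell_0<\dots<\ell_p$. The root is active and owned, so there is a least $s$ such that the owned node in layer $\ell_s$ is active. This node is strictly closer to $v$ than the other active owned nodes, because $f_L$ is strictly increasing. Let $c$ be an active candidate that $v$ does not own; its layer $i$ is at least $t$, and $\mathrm{dist}(v,c)=i+2L$. If $s=0$, then $\ell_0\le L-1$ by \eqref{eq:gaps}, so $f_L(\ell_0)\le2L-\frac14<i+2L$. If $s\ge1$, the owned node in layer $\ell_{s-1}$ is inactive, so $\ell_{s-1}\le t\le i$. By \eqref{eq:gaps}, $\max\{0,\ell_s-L\}\le\ell_{s-1}$, and hence $f_L(\ell_s)\le\ell_{s-1}+2L-\frac14<i+2L$.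
\end{proof}

\begin{lemma}\label{lem:scores}
Let $0\le t\le h-1$. Suppose that the active tree nodes are exactly those of the layers at least $t$, and that $x$ is inactive if $t\ge1$. Then every node of layer $l$ with $t\le l<h$ has score $\sigma_t(l):=2^{h+t}(3/2)^l$, the root has score at least $\sigma_t(h)$, and $x$, if active, has score $0$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:votes} applies, and $x$ is owned by no voter. Let $c$ be a node of layer $l$ with $t\le l\le h$. Consider the locations $(b,L,\varphi)$ with $b$ below $c$ and $\varphi\equiv l\pmod L$. The voters there own $c$, and their owned layers below $l$ are those of $l-L,l-2L,\dots$ that are nonnegative. So they vote for $c$ exactly when $l-L<t$. There are $3^l$ choices of $b$, and for each $L>l-t$ exactly one $\varphi$, so by \eqref{eq:tail} these voters give $c$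
\[
3^l\sum_{L>l-t}n_L=3^l\,2^{h-(l-t)}=\sigma_t(l)
\]
votes. For $l<h$ no other voter owns $c$, so this is the score. For $l=h$ it is a lower bound.
\end{proof}

The score $\sigma_t(l)$ is strictly increasing in $l$ because the branching number $3$ exceeds the decay rate $2$ of the multiplicities; in a binary tree with the same $n_L$ the layers below the root would tie.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The winner.} In the first round Lemma~\ref{lem:scores} with $t=0$ shows that $x$ has score $0$ and all nodes have positive score, so $x$ is eliminated. Suppose now that exactly the layers at least $t$ are active, with $t<h$. All nodes of layer $t$ have score $\sigma_t(t)$, and every other active node has a strictly larger score, so a node of layer $t$ is eliminated. As long as only nodes of layer $t$ are eliminated, Lemma~\ref{lem:votes} continues to apply. A voter whose candidate is still active keeps voting for it, since it is still the lowest active owned node. A voter whose candidate in layer $t$ is eliminated owns no other node of that layer, so its vote goes to a layer above $t$. Hence the remaining nodes of layer $t$ keep the score $\sigma_t(t)$, the higher nodes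 lose no votes, and the next elimination is again in layer $t$, until that layer is empty. By induction on $t$, only $w$ survives, however ties within a layer are broken. Every vote in these runs is given by Lemma~\ref{lem:votes}, hence goes to a unique nearest active candidate.

\emph{The cost of $x$.} There are $3^hL\,n_L$ voters of step $L$, each at distance $2L$ from $x$. The term $L=h+1$ is absorbed by the tail of the series, since $\sum_{L\ge h+1}L^22^{h-L}\ge(h+1)^2\sum_{L\ge h+1}2^{h-L}=(h+1)^2n_{h+1}$. By \eqref{eq:series},
\[
\mathrm{SC}(x)=2\cdot3^h\sum_{L=1}^{h+1}L^2n_L\le2\cdot3^h2^h\sum_{L\ge1}L^22^{-L}=12\cdot6^h .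
\]

\emph{The cost of $w$.} Writing $L=\sum_{u=0}^{L-1}1$ and using \eqref{eq:tail},
\[
n=3^h\sum_{L=1}^{h+1}Ln_L=3^h\sum_{u=0}^h\sum_{L>u}n_L=3^h(2^{h+1}-1)\ge\tfrac32\,6^h,
\]
where the last step is $2^{h-1}\ge1$. A voter of step $L$ is at distance $f_L(h)=\max\{0,h-L\}+2L-\frac14$ from $w$. This equals $h+L-\frac14$ for $L\le h$ and $2h+\frac74$ for $L=h+1$, and is at least $h$ in both cases. Therefore
\[
\mathrm{SC}(w)\ge\tfrac32h\,6^h=\tfrac h8\cdot12\cdot6^h\ge\tfrac h8\,\mathrm{SC}(x)\ge\tfrac h8\min_c\mathrm{SC}(c).
\]

\emph{The dimension.} There are $3^h\sum_{L=1}^{h+1}L=3^h\frac{(h+1)(h+2)}2$ voter locations and at most $3^{h+1}$ candidates. For $h\ge1$ we have $3^{h+1}\le9^h$, and $\frac{(h+1)(h+2)}2\le3^h$: equality holds at $h=1$, and passing from $h$ to $h+1$ multiplies the left side by $\frac{h+3}{h+1}\le2$. By (D2), $2\le\lambda\le|\mathcal M|\le2\cdot9^h$, so $\dim(\mathcal M)\le1+h\log_29\le1+4h\le5h$.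
\end{proof}

\begin{remark}
The instance does what the design asked for. The computation gives $\mu=\mathrm{SC}(x)/n\le8$. The voters of step $1$ form a fraction $2^{h-1}/(2^{h+1}-1)>\frac14$ of the electorate, and since $f_1(l+1)-f_1(l)>1$ for $l\ge1$, each of them moves by more than $1$ during the elimination of every layer $l$ with $1\le l<h$.
\end{remark}

\section{All values of $d$ and $m$}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
An instance in the class has dimension $d'$ with $1\le d'\le d$. Theorem~\ref{thm:upper} bounds its ratio by $139\,d'\le139\,d$, and Corollary~\ref{cor:more}(c) by $28\log_2m\le139\log_2m$. This is the upper bound.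

For the lower bound we take the tallest tree that fits both constraints. Let $q=\min\{d/5,\ \log_3m-1\}$.

\emph{Case $q\ge1$.} Take the instance of Theorem~\ref{thm:lower} with $h=\lfloor q\rfloor\ge q/2$. Its dimension is at most $5h\le d$, and it has at most $3^{h+1}\le m$ candidates. Add copies of $x$ at the location of $x$ until there are exactly $m$ candidates, and extend the rankings consistently. The space $\mathcal M$ and the costs of $x$ and $w$ do not change. While all tree nodes are active, a voter of step $L$ has its lowest owned node at distance at most $2L-\frac14$ and the copies at distance $2L$, so the votes are those of the first round of the original instance: $x$ and its copies have score $0$, and every node has positive score. Hence $x$ and its copies are eliminated first, and the rest of the run is unchanged. Thus $\Delta(d,m)\ge h/8\ge q/16$. Since $q\ge1$ forces $\log_3m\ge2$, and since $\log_23<2$,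
\[
\log_3m-1\ge\tfrac12\log_3m=\frac{\log_2m}{2\log_23}\ge\tfrac15\log_2m .
\]
So $q\ge\frac15\min\{d,\log_2m\}$, and $\Delta(d,m)\ge\frac1{80}\min\{d,\log_2m\}$.

\emph{Case $q<1$.} Then $d<5$ or $m<9$, so $\min\{d,\log_2m\}<5$, and it suffices to show $\Delta(d,m)\ge1$. For this we only need one instance in the class. Take two points, one voter at each, one candidate at one point and $m-1$ candidates at the other. By (D2), $\lambda=2$, so the dimension is $1\le d$. Every candidate has social cost equal to the distance between the two points, so the ratio is $1$.
\end{proof}

\begin{thebibliography}{1}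

\bibitem{AFP}
Ioannis Anagnostides, Dimitris Fotakis, Panagiotis Patsilinakos,
\emph{Dimensionality, Coordination, and Robustness in Voting},
arXiv:2109.02184 (2021).

\end{thebibliography}
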